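\title{Plurisubharmonic functions extend across compact pluripolar sets}

\begin{abstract}
Let $K$ be a compact pluripolar subset of a domain $\Omega$ in a Stein manifold of dimension at least two. We prove that every plurisubharmonic function on $\Omega\setminus K$ has a unique plurisubharmonic extension to $\Omega$; the set $K$ need not be complete pluripolar. The ambient manifold may be arbitrary as long as there is a $C^2$ strictly plurisubharmonic function near $K$. The proof bounds the function from above by the maximum principle on level sets of holomorphic functions that avoid the singularities. For closed pluripolar sets the same method shows that the set of nonremovable points has a locally Stein complement, and in a Stein manifold it identifies the sets that occur.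
\end{abstract}

\section{Introduction}\label{sec:intro}

A plurisubharmonic (psh) function takes values in $[-\infty,\infty)$, and the sets on which it can equal $-\infty$ are the natural small sets of the theory. Throughout, manifolds are second countable and of pure dimension, and a domain is a connected open set.

\begin{definition}\label{def:pluripolar}
A subset $K$ of a complex manifold is \emph{pluripolar} if every $p\in K$ has a connected neighborhood $U$ with a psh function $\varphi\not\equiv-\infty$ on $U$ such that $K\cap U\subset\{\varphi=-\infty\}$. It is \emph{complete pluripolar} if $\varphi$ can be chosen with $K\cap U=\{\varphi=-\infty\}$.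
\end{definition}

One may also ask for a single function $\varphi$ on the whole (connected) manifold. That global condition implies the local one, so results proved for Definition~\ref{def:pluripolar} cover it.

When does a psh function $u$ defined off a closed pluripolar set $K$ extend across $K$? A psh function is upper semicontinuous, hence locally bounded above, so $u$ cannot extend if it is unbounded above near some point of $K$. This is the only obstruction (Lemma~\ref{lem:removal}). The question is therefore whether a psh function can blow up along $K$.

It can do so at a point of the plane, as $-\log|z|$ on $\mathbb C\setminus\{0\}$ shows, and along a hyperplane, as $-\log|z_1|$ on $\mathbb C^n\setminus\{z_1=0\}$ shows. It cannot do so at a point of $\mathbb C^n$ when $n\ge2$. Indeed, let $u$ be psh on a neighborhood of the closed unit ball with the origin removed, and let $0<|z^0|<1$. Some complex line through $z^0$ misses the origin. It cuts the closed ball in a closed disc whose boundary lies in the unit sphere, and $u$ is subharmonic near this disc. Hence $u(z^0)\le\max_{|z|=1}u$, a bound that does not depend on $z^0$. The second dimension gives room to pass by the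 singularity, and the compactness of the singularity lets the disc end in a region where $u$ is under control. One is led to guess that compact pluripolar sets are removable in dimension at least two. For complete pluripolar sets the following theorem is known.

\begin{theorem}\label{thm:known}
Let $\Omega$ be a domain in a Stein manifold of dimension $\ge2$. If $K$ is a compact complete pluripolar subset of $\Omega$, then every psh function on $\Omega\setminus K$ admits a unique psh extension to $\Omega$.
\end{theorem}

The problem we solve, taken from Wang~\cite{Wang}, is whether \emph{Theorem~\ref{thm:known} still holds when $K$ is only assumed to be compact and pluripolar}. If $K$ were contained in a compact complete pluripolar set $K'\subset\Omega$, one could restrict $u$ to $\Omega\setminus K'$ and apply Theorem~\ref{thm:known}. Such a $K'$ need not exist.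

\begin{example}\label{ex:disc}
Let $K$ be a closed disc of positive radius in the line $\ell=\{z_2=0\}\subset\mathbb C^2$. It is compact and pluripolar, with $\varphi=\log|z_2|$. Suppose $K\subset K'$ with $K'$ closed and complete pluripolar, and let $A\neq\varnothing$ be the interior of $K'\cap\ell$ relative to $\ell$. Let $p$ lie in the closure of $A$, and take $U\ni p$ and $\varphi$ with $K'\cap U=\{\varphi=-\infty\}$. On the component of $\ell\cap U$ containing $p$, the subharmonic function $\varphi|_\ell$ equals $-\infty$ on a nonempty open set, hence identically; so $p\in A$. Thus $A$ is open and closed in $\ell$, so $\ell\subset K'$, and $K'$ is not compact.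
\end{example}

The answer to the problem is nevertheless yes, and only one property of Stein manifolds is needed.

\begin{theorem}\label{thm:main}
Let $X$ be a complex manifold of dimension $n\ge2$, let $\Omega\subset X$ be a domain, and let $K\subset\Omega$ be compact and pluripolar. Assume that there is a $C^2$ strictly psh function $\rho$ on a neighborhood of $K$. Then every psh function on $\Omega\setminus K$ has a unique psh extension to $\Omega$.
\end{theorem}

A Stein manifold carries a global smooth strictly psh function, so we obtain:

\begin{corollary}\label{cor:answer}
For every domain $\Omega$ in a Stein manifold of dimension $\ge2$ and every compact pluripolar set $K\subset\Omega$, every psh function on $\Omega\setminus K$ has a unique psh extension to $\Omega$.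
\end{corollary}

For closed sets that are not compact, extension can fail, and one asks instead where it fails. Let $K$ be a closed pluripolar subset of a complex manifold $X$ and let $u$ be psh on $X\setminus K$. The \emph{singular set} $S_u$ is the set of points $p\in K$ such that $u$ is unbounded above on $U\setminus K$ for every neighborhood $U$ of $p$.

\begin{theorem}\label{thm:closed}
Let $X$ be a complex manifold of dimension $n\ge2$, let $K\subset X$ be closed and pluripolar, and let $u$ be psh on $X\setminus K$.
\begin{enumerate}
\item[(a)] The function $u$ extends uniquely to a psh function $\tilde u$ on $X\setminus S_u$, and $X\setminus S_u$ is the largest open set containing $X\setminus K$ to which $u$ extends as a psh function.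
\item[(b)] The set $X\setminus S_u$ is locally Stein in $X$: every point of $X$ has a coordinate ball $U$ around it with $U\setminus S_u$ Stein.
\item[(c)] If $X$ is Stein, then a closed subset $S$ of $X$ contained in $K$ equals $S_u$ for some psh function $u$ on $X\setminus K$ if and only if $X\setminus S$ is Stein.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:closed}
Let $X$ be a Stein manifold of dimension $\ge2$ and let $K\subset X$ be closed and pluripolar. Every psh function on $X\setminus K$ extends to a psh function on $X$ if and only if $S=\varnothing$ is the only closed subset $S\subset K$ for which $X\setminus S$ is Stein.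
\end{corollary}

Section~\ref{sec:prelim} collects the background and proves Theorem~\ref{thm:closed}(a). Section~\ref{sec:model} carries out the method by hand for a disc in $\mathbb C^2$. Section~\ref{sec:estimate} turns it into one estimate, Proposition~\ref{prop:key}, from which Theorem~\ref{thm:main} follows in Section~\ref{sec:compact} and the rest of Theorem~\ref{thm:closed} in Section~\ref{sec:closed}.

\section{Background and the singular set}\label{sec:prelim}

\subsection{Plurisubharmonic functions}
A function $u:G\to[-\infty,\infty)$ on an open set $G\subset\mathbb C^n$ is \emph{psh} if it is upper semicontinuous (usc) and its restriction to every complex line is subharmonic, that is,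
\[
u(a)\le\frac1{2\pi}\int_0^{2\pi}u(a+e^{i\theta}b)\,d\theta
\quad\text{whenever } \{a+\sigma b:|\sigma|\le1\}\subset G .
\]
A real $C^2$ function is psh if and only if its Levi form $\sum_{j,k}u_{z_j\bar z_k}\,\xi_j\bar\xi_k$ is nonnegative at every point, and it is \emph{strictly psh} if the Levi form is positive definite at every point. We allow a psh function to be $\equiv-\infty$ on a component. Excluding this changes nothing, since an extension of a function that is not $\equiv-\infty$ is not $\equiv-\infty$. We use the following textbook facts.

\begin{enumerate}
\item[(P1)] \emph{Locality.} A usc function is psh as soon as, for each point $a$ and each direction, the submean inequality holds on all sufficiently small circles centered at $a$.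
\item[(P2)] \emph{Operations.} Sums and positive multiples of psh functions are psh, and so is the composition of a psh function with a holomorphic map. In particular psh and strictly psh functions are defined on complex manifolds.
\item[(P3)] \emph{Suprema.} If a family of psh functions is locally uniformly bounded above and $g$ is its supremum, then the usc regularization $g^*(z)=\limsup_{y\to z}g(y)$ is psh. In particular $g$ is psh if it is usc.
\item[(P4)] \emph{Maximum principle.} A subharmonic function on a connected open subset of $\mathbb C$ that attains its supremum is constant. Hence a function subharmonic near a compact set $D\subset\mathbb C$ attains $\max_D$ on $\partial D$.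
\item[(P5)] \emph{Integrability.} A psh function $\varphi\not\equiv-\infty$ on a connected open set is locally integrable. So $\{\varphi=-\infty\}$ has measure zero, and $\varphi\not\equiv-\infty$ on every nonempty open subset.
\item[(P6)] \emph{Means.} In coordinates, $u(a)$ is at most the mean of $u$ over every closed ball centered at $a$ and contained in the domain of $u$, and it is the limit of these means as the radius tends to $0$.
\end{enumerate}

By (P5) and second countability, a pluripolar set has measure zero, and so has empty interior. By (P6), two psh functions that agree almost everywhere (a.e.) are equal, and a psh function that is $\le M$ a.e.\ on an open set is $\le M$ everywhere on it. In particular \emph{a psh extension across a closed pluripolar set is unique}. This settles all uniqueness assertions.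

\subsection{Pseudoconvexity and hulls}
An \emph{exhaustion} of a manifold $Y$ is a real function $\chi$ with $\{\chi\le c\}$ compact for every $c\in\mathbb R$. An open set $B\subset\mathbb C^n$ is \emph{pseudoconvex} if it has a continuous psh exhaustion; for the ball $\{|z|<r\}$ take $-\log(r^2-|z|^2)$. For a compact set $T\subset Y$, the \emph{holomorphic hull} is the set of $z\in Y$ with $|f(z)|\le\sup_T|f|$ for all $f\in\mathcal O(Y)$, and the \emph{psh hull} is the set of $z\in Y$ with $\psi(z)\le\sup_T\psi$ for all psh $\psi$ on $Y$. A complex manifold, connected or not, is \emph{Stein} if its holomorphic functions separate points and give local coordinates at every point, and the holomorphic hull of every compact set is compact. A Stein manifold has a smooth strictly psh exhaustion.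

The one deep tool of this paper converts psh functions into holomorphic ones.

\begin{theorem}[{\cite[Theorem~4.3.4]{Hormander}}]\label{thm:hull}
In a pseudoconvex open set $B\subset\mathbb C^n$, the psh hull and the holomorphic hull of a compact set coincide.
\end{theorem}

We use it in two forms.

\begin{lemma}\label{lem:separate}
Let $B\subset\mathbb C^n$ be open and pseudoconvex.
\begin{enumerate}
\item[(i)] Let $T\subset B$ be compact and $z^0\in B$. If some psh function $\psi$ on $B$ satisfies $\psi(z^0)>\alpha$ and $\psi\le\alpha$ on $T$, where $\alpha\in\mathbb R$, then there is $q\in\mathcal O(B)$ with $q(z^0)=1$ and $|q|<1$ on $T$.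
\item[(ii)] $B$ is Stein.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $T=\varnothing$, take $q\equiv1$. Otherwise $z^0$ is not in the psh hull of $T$, so some $f\in\mathcal O(B)$ has $|f(z^0)|>\sup_T|f|$; put $q=f/f(z^0)$.

(ii) The coordinates separate points and are local coordinates. If $\chi$ is a continuous psh exhaustion, the holomorphic hull of a compact set $T$ is closed in $B$ and, being the psh hull, lies in the compact set $\{\chi\le\max_T\chi\}$.
\end{proof}

\subsection{Removing the points where the function is bounded above}

\begin{lemma}\label{lem:removal}
Let $E$ be a closed pluripolar subset of a complex manifold $X$, and let $v$ be psh on $X\setminus E$ and bounded above near each point of $E$. Then $v$ extends to a psh function on $X$.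
\end{lemma}

The difficulty is to verify the submean inequality at points of $E$, where $v$ is not defined. Adding $\varepsilon\varphi$ forces the value $-\infty$ on $E$, which makes the inequality trivial there, and disturbs $v$ little elsewhere. The same perturbation will drive the main proof.

\begin{proof}
Extensions to two open sets agree off the null set $E$, hence on the whole overlap, so local extensions glue. It suffices to extend $v$ to a small coordinate ball $U$ around a point of $E$. Choose $U$ so small that $v\le M$ on $U\setminus E$ for some $M\in\mathbb R$, and that there is a psh function $\varphi\not\equiv-\infty$ on $U$, bounded above, with $E\cap U\subset\{\varphi=-\infty\}$. Subtracting a constant, assume $\varphi\le0$. For $\varepsilon>0$ put $v_\varepsilon=v+\varepsilon\varphi$ on $U\setminus E$ and $v_\varepsilon=-\infty$ on $E\cap U$.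

The function $v_\varepsilon$ is psh on the open set $U\setminus E$. At a point $p\in E\cap U$ it is usc, because $v_\varepsilon\le M+\varepsilon\varphi$ on $U$ and $\limsup_{z\to p}\varphi(z)\le\varphi(p)=-\infty$; and the submean inequality holds at $p$ because $v_\varepsilon(p)=-\infty$. By (P1), $v_\varepsilon$ is psh on $U$.

Let $g=\sup_{\varepsilon>0}v_\varepsilon\le M$. By (P3), $g^*$ is psh on $U$. On the open set $U\setminus E$ we have $g\le v$ since $\varphi\le0$, and $v$ is usc, so $g^*\le v$ there. Where $\varphi>-\infty$, letting $\varepsilon\to0$ gives $g=v$, so $g^*\ge v$ a.e. Thus $g^*=v$ a.e.\ on $U\setminus E$, and by (P6) everywhere on $U\setminus E$.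
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closed}(a)]
Write $S=S_u$. If $p\in K\setminus S$, then $u$ is bounded above on $U\setminus K$ for some open $U\ni p$, and no point of $U$ lies in $S$. Since $X\setminus K$ is also open, $S$ is closed. In the manifold $X\setminus S$ the set $E=K\setminus S$ is closed and pluripolar, its complement is $X\setminus K$, and $u$ is bounded above near each of its points. Lemma~\ref{lem:removal} gives the extension $\tilde u$. Conversely, a psh extension of $u$ to an open set $G\supset X\setminus K$ is locally bounded above on $G$, so $G\cap S=\varnothing$.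
\end{proof}

So $u$ extends to $X$ if and only if $S_u=\varnothing$, and everything that follows is an upper bound for $\tilde u$ near a hypothetical point of $S_u$.

\section{A model: the disc in $\mathbb C^2$}\label{sec:model}

Let $K=\{(z_1,0):|z_1+1|\le1\}$, a set of the kind considered in Example~\ref{ex:disc}, and let $u$ be psh on $\Omega\setminus K$. If $\Omega$ contains the closed bidisc $\{|z_1+1|\le2,\ |z_2|\le1\}$, the horizontal discs $\{|z_1+1|\le2,\ z_2=b\}$ with $0<|b|\le1$ miss $K$ and have their boundaries in the compact set $\{|z_1+1|=2,\ |z_2|\le1\}\subset\Omega\setminus K$. By (P4), $u$ is bounded above on their union, and by (P6) near $K$. This argument uses the global shape of $K$ and of $\Omega$. A general pluripolar set has no such shape, so we look for an argument that works near one well-chosen point.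

Take $p=0\in K$. It maximizes on $K$ the strictly psh function $\rho=|z_1+1|^2+|z_2|^2=1+2\operatorname{Re}z_1+|z|^2$, so $2\operatorname{Re}z_1\le-|z|^2$ on $K$: the set $K$ curves away from the real hyperplane $\operatorname{Re}z_1=0$. Assume only that $u$ is psh on a neighborhood of the closed unit ball minus $K$. Cut the ball to the cap $C=\{|z|\le1,\ \operatorname{Re}z_1\ge-\tfrac14\}$, whose boundary consists of two parts,
\[
\Sigma=\{|z|=1,\ \operatorname{Re}z_1\ge-\tfrac14\},\qquad
\Gamma=\{|z|\le1,\ \operatorname{Re}z_1=-\tfrac14\}.
\]
On $K\cap\{|z|=1\}$ we have $\operatorname{Re}z_1\le-\frac12$, so the round part $\Sigma$ misses $K$ and $M=\max_\Sigma u<\infty$. The flat part $\Gamma$ meets $K$, and we know nothing about $u$ on it. Horizontal lines reach $\Gamma$ and are now useless. We need curves that avoid $K$ \emph{and} $\Gamma$.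

Let $z^0=(a,b)$ be an interior point of $C$ with $b\ne0$. For $N>0$ consider the curve $z_2=b\,e^{N(a-z_1)}$ through $z^0$ (Figure~\ref{fig:cap}). It misses $K$ because $z_2\neq0$ on it. Its part in $C$ is the graph over the compact set
\[
D=\{\zeta\in\mathbb C:\ \operatorname{Re}\zeta\ge-\tfrac14,\ \ |\zeta|^2+|b|^2e^{2N\operatorname{Re}(a-\zeta)}\le1\}.
\]
Since $\operatorname{Re}a+\frac14>0$, we can choose $N$ with $|b|\,e^{N(\operatorname{Re}a+1/4)}>1$. Then no point of $D$ has $\operatorname{Re}\zeta=-\frac14$, so at each point of $\partial D$ the second inequality is an equality, and the graph over $\partial D$ lies in $\Sigma$. The function $\zeta\mapsto u(\zeta,b\,e^{N(a-\zeta)})$ is subharmonic near $D$, so $u(z^0)\le M$ by (P4). The curve depends on $z^0$, but $M$ does not. Hence $u\le M$ on the interior of $C$ off the line $z_2=0$, and by (P6) off $K$. So $u$ is bounded above near $p$.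

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\fill[gray!15] (-0.25,-0.968) arc (-104.48:104.48:1) -- cycle;
\draw[gray] (0,0) circle (1);
\draw[very thick] (-0.25,-0.968) arc (-104.48:104.48:1);
\draw[thick,dashed] (-0.25,-0.968) -- (-0.25,0.968);
\draw[line width=2.5pt] (-1.3,0) -- (0,0);
\draw[thick,domain=-0.086:1,samples=80] plot (\x,{0.15*exp(8*(0.15-\x))});
\fill (0.15,0.15) circle (0.025) node[above right] {$z^0$};
\node[below right] at (0,0) {$p$};
\node[above] at (-1.15,0.02) {$K$};
\node[left] at (-0.25,-0.55) {$\Gamma$};
\node[right] at (0.74,0.72) {$\Sigma$};
\node[right] at (-0.02,0.62) {$V$};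
\node at (0.35,-0.5) {$C$};
\end{tikzpicture}
\caption{The real slice $\operatorname{Im}z_1=\operatorname{Im}z_2=0$ of the cap $C$ (shaded) in the unit ball of $\mathbb C^2$. The singular set $K$ enters $C$ through the flat face $\Gamma$ and misses the round face $\Sigma$. The curve $V:\ z_2=b\,e^{N(a-z_1)}$ through $z^0=(a,b)$ never meets $K$ and, for large $N$, leaves $C$ through $\Sigma$ before it can reach $\Gamma$.}
\label{fig:cap}
\end{figure}

To see what generalizes, write the curve as $\{q=1\}$ with $q=b^{-1}z_2\,e^{N(z_1-a)}$. Then
\[
\tfrac1N\log|q|=\operatorname{Re}z_1+\tfrac1N\log|z_2|+\text{const}.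
\]
The first term separates $z^0$ from $\Gamma$. The second is $\varepsilon\varphi$ with $\varphi=\log|z_2|$ and $\varepsilon=1/N$; it equals $-\infty$ on $K$, is $\le0$ on $C$, and is negligible at $z^0$. Their sum therefore separates $z^0$ from $\Gamma$ and $K\cap C$ at once. Three things change in general.
\begin{itemize}
\item The function $\varphi$ need not be the logarithm of the modulus of a holomorphic function, so $q$ cannot be written down. Lemma~\ref{lem:separate} supplies it.
\item The level set $\{q=1\}$ need not be a graph and may be singular. We need a maximum principle on it (Lemma~\ref{lem:max}).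
\item The argument treats only a point where $\rho$ is maximal. We apply it not to $K$ but to the singular set $S_u$: if $S_u$ were nonempty, it would have such a point.
\end{itemize}

\section{An estimate by level sets}\label{sec:estimate}

The maximum principle on $\{q=1\}$ reduces to (P4) once there is a holomorphic disc in the level set through any of its points. This is the only place where $n\ge2$ is used. We recall Puiseux's theorem: if $f(x,y)$ is holomorphic near $0\in\mathbb C^2$, $f(0,0)=0$ and $f(0,y)\not\equiv0$, then there are an integer $k\ge1$ and a holomorphic function $\eta$ near $0\in\mathbb C$ with $\eta(0)=0$ and $f(t^k,\eta(t))\equiv0$. (It parametrizes the zero germ of an irreducible factor of $f$.) Let $\mathbb D$ be the unit disc.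

\begin{lemma}\label{lem:disc}
Let $n\ge2$, let $q$ be holomorphic on an open neighborhood $N$ of $a\in\mathbb C^n$, and let $q(a)=1$. Then there is a nonconstant holomorphic map $\gamma:\mathbb D\to N\cap\{q=1\}$ with $\gamma(0)=a$.
\end{lemma}

\begin{proof}
Let $f(x,y)$ be the restriction of $q-1$ to a complex affine $2$-plane through $a$, in affine coordinates centered at $a$. If $f(0,y)\equiv0$ near $0$, take $t\mapsto(0,t)$. Otherwise take $t\mapsto(t^k,\eta(t))$ from Puiseux's theorem. Restrict to a small disc and rescale $t$.
\end{proof}

\begin{lemma}\label{lem:max}
Let $B\subset\mathbb C^n$ be open, $n\ge2$, let $q\in\mathcal O(B)$, let $C\subset B$ be compact, and let $V=\{z\in C:q(z)=1\}$. Let $\Sigma\subset C$ be closed with $V\setminus\Sigma\subset\operatorname{int}C$. If $v$ is psh on an open set containing $V$ and $v\le M$ on $V\cap\Sigma$, where $M\in\mathbb R$, then $v\le M$ on $V$.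
\end{lemma}

A disc through a maximum point of $v$ shows only that $v$ is constant on that disc. To reach a contradiction we start from a maximum point that is farthest from the origin, through which no disc of maximum points can pass.

\begin{proof}
Suppose not. The usc function $v$ attains its maximum $m$ on the compact set $V$, and $M<m<\infty$. The set $A=\{z\in V:v(z)\ge m\}$ is compact and nonempty, and $A\cap\Sigma=\varnothing$. Let $a\in A$ maximize $|z|^2$ on $A$. Then $a\in\operatorname{int}C$, and Lemma~\ref{lem:disc} with $N=\operatorname{int}C$ gives a nonconstant holomorphic map $\gamma:\mathbb D\to V$ with $\gamma(0)=a$. The function $v\circ\gamma$ is subharmonic, at most $m$, and equal to $m$ at $0$; by (P4) it is constant, so $\gamma(\mathbb D)\subset A$. Then the subharmonic function $|\gamma|^2$ attains its maximum $|a|^2$ at $0$ and is constant too. But $\Delta|\gamma|^2=4|\gamma'|^2$, so $\gamma$ is constant, a contradiction.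
\end{proof}

The next statement is the computation of Section~\ref{sec:model} in general form: $\Sigma$ is the part of $\partial C$ where $v$ is controlled, $\Gamma$ is the part where it is not, and $h$ plays the role of $\operatorname{Re}z_1$.

\begin{proposition}\label{prop:key}
Let $B\subset\mathbb C^n$ be open and pseudoconvex, $n\ge2$. Let $C\subset B$ be compact, and let $\Sigma,\Gamma\subset C$ be closed with $C\setminus(\Sigma\cup\Gamma)\subset\operatorname{int}C$. Let $h$ and $\varphi$ be psh on $B$, let $E\subset\{\varphi=-\infty\}$ be closed in $B$, and let $v$ be psh on $B\setminus E$. Assume that, for some $\alpha,M\in\mathbb R$,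
\[
h\le\alpha\ \text{ on }\Gamma,\qquad v\le M\ \text{ on }\Sigma\setminus E .
\]
Then $v(z^0)\le M$ for every $z^0\in C$ with $h(z^0)>\alpha$ and $\varphi(z^0)>-\infty$.
\end{proposition}

\begin{proof}
Subtract a constant from $\varphi$ so that $\varphi\le0$ on $C$. Let $T=(E\cap C)\cup\Gamma$, a compact set, and let $\psi=h+\varepsilon\varphi$ with $\varepsilon>0$, a psh function on $B$. On $E\cap C$ we have $\psi=-\infty$, and on $\Gamma$ we have $\psi\le h\le\alpha$. Since $\varphi(z^0)$ is finite, $\psi(z^0)>\alpha$ for small $\varepsilon$. Lemma~\ref{lem:separate}(i) gives $q\in\mathcal O(B)$ with $q(z^0)=1$ and $|q|<1$ on $T$.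

Let $V=\{z\in C:q(z)=1\}$. It contains $z^0$ and misses $T$. Since $V\subset C$ and $V$ misses $E\cap C$, it lies in the open set $B\setminus E$ where $v$ is psh, and $v\le M$ on $V\cap\Sigma$. Since $V$ misses $\Gamma$, we have $V\setminus\Sigma\subset C\setminus(\Sigma\cup\Gamma)\subset\operatorname{int}C$. Lemma~\ref{lem:max} gives $v\le M$ on $V$.
\end{proof}

Only the inclusion $E\subset\{\varphi=-\infty\}$ enters. The points outside $E$ where $\varphi=-\infty$ are not reached, but in the applications they form a null set and (P6) recovers them. This is why completeness plays no role.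

\section{Compact pluripolar sets}\label{sec:compact}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Uniqueness was noted after (P6). Let $u$ be psh on $\Omega\setminus K$. Apply Theorem~\ref{thm:closed}(a) in the manifold $\Omega$: the set $S=S_u$ is closed in $K$, hence compact, and $u$ extends to a psh function $\tilde u$ on $\Omega\setminus S$. We must show $S=\varnothing$. Suppose not, and choose $p\in S$ with $\rho(p)=\max_S\rho$.

\emph{The separating function.} The inequality $\rho\le\rho(p)$ on $S$ does not yet keep $S$ away from the round face of a cap, since $\rho$ may equal $\rho(p)$ at other points of $S$. Strict plurisubharmonicity leaves room to subtract a quadratic term. Choose coordinates $z$ centered at $p$. The Levi form of $\rho$ depends continuously on the point and is positive definite at $0$, so there are $c>0$ and a coordinate ball $B=\{|z|<r'\}$, contained in $\Omega$ and in the domain of $\rho$, on which it is at least $c|\xi|^2$. The Levi form of $c|z|^2$ is $c|\xi|^2$, so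
\[
h=\rho-\rho(p)-c|z|^2
\]
is a continuous psh function on $B$ with $h(0)=0$, and
\begin{equation}\label{eq:bend}
h\le-c|z|^2\quad\text{on }S\cap B .
\end{equation}
After shrinking $B$, Definition~\ref{def:pluripolar} and (P5) give a psh function $\varphi\not\equiv-\infty$ on $B$ with $K\cap B\subset\{\varphi=-\infty\}$.

\emph{The cap.} Fix $0<r<r'$, let $\delta=cr^2/2$, and put
\begin{gather*}
C=\{|z|\le r,\ h\ge-\delta\},\qquad W=\{|z|<r,\ h>-\delta\},\\
\Sigma=\{|z|=r,\ h\ge-\delta\},\qquad \Gamma=\{|z|\le r,\ h=-\delta\}.
\end{gather*}
As $h$ is continuous, $C$, $\Sigma$, $\Gamma$ are compact and $W$ is open. A point of $C$ outside $\Gamma$ has $h>-\delta$, and if it is also outside $\Sigma$ it has $|z|<r$; so $C\setminus(\Sigma\cup\Gamma)\subset W\subset\operatorname{int}C$. By \eqref{eq:bend}, $h\le-cr^2<-\delta$ on $S\cap\{|z|=r\}$, so $\Sigma\cap S=\varnothing$. The face $\Sigma$ may well meet $K\setminus S$; this is why we work with $\tilde u$ rather than $u$. The usc function $\tilde u$ is bounded above on the compact set $\Sigma\subset\Omega\setminus S$, say by $M\in\mathbb R$.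

\emph{The bound.} Apply Proposition~\ref{prop:key} in the ball $B$ with $E=S\cap B$, $v=\tilde u$ and $\alpha=-\delta$. It gives $\tilde u(z^0)\le M$ for all $z^0\in W$ with $\varphi(z^0)>-\infty$. By (P5) this means $\tilde u\le M$ a.e.\ on the open set $W\setminus S$, and by (P6) everywhere on it. So $u\le M$ on $W\setminus K$. But $W$ is a neighborhood of $p$, because $h(0)=0>-\delta$. This contradicts $p\in S$. Hence $S=\varnothing$ and $\tilde u$ is the required extension.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
None of the four hypotheses of Theorem~\ref{thm:main} can be dropped.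
\begin{enumerate}
\item \emph{Dimension} is used in Lemma~\ref{lem:disc}; for $n=1$ the level set of a nonconstant $q$ is discrete. The function $-\log|z|$ of Section~\ref{sec:intro} is a counterexample for $n=1$.
\item \emph{Compactness} provides the point $p$. The function $-\log|z_1|$ of Section~\ref{sec:intro} is a counterexample for a closed noncompact $K$.
\item \emph{The strictly psh function} provides $h$ and \eqref{eq:bend}. In $\mathbb P^n$ a hyperplane $K$ is compact and pluripolar, being locally the zero set of a coordinate, and $|z|^2$ on $\mathbb P^n\setminus K=\mathbb C^n$ does not extend, since it is unbounded above near $K$.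
\item \emph{Pluripolarity} is used for uniqueness, in Lemma~\ref{lem:removal} and in Proposition~\ref{prop:key}. Measure zero is not enough: the function equal to $1$ on $\{|z|<1\}$ and to $0$ on $\{|z|>1\}$ is psh off the unit sphere of $\mathbb C^n$, and any extension violates the submean inequality at $0$ on a circle of radius $2$. For the closed unit ball uniqueness fails: $\log|z|$ and $\max(\log|z|,0)$ are psh on $\mathbb C^n$ and agree outside it.
\end{enumerate}
\end{remark}

\section{Closed pluripolar sets}\label{sec:closed}

Without compactness there is no extreme point, and $S_u$ may be nonempty. What survives is a constraint on its shape: if $S_u$ avoids a Hartogs figure, it avoids the whole polydisc spanned by the figure. We first prove this as an upper bound and then deduce pseudoconvexity of the complement.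

\subsection{Hartogs figures}
Write points of $\mathbb C^n=\mathbb C\times\mathbb C\times\mathbb C^{n-2}$ as $(z_1,z_2,\zeta)$; for $n=2$ the variable $\zeta$ and all conditions on it are absent.

\begin{lemma}\label{lem:hartogs}
Let $P=\{|z_1|<r_1,\ |z_2|<t_1,\ |\zeta|<\eta\}$, and let $E\subset P$ be closed in $P$ with $E\subset\{\varphi=-\infty\}$ for some psh function $\varphi\not\equiv-\infty$ on $P$. Suppose that
\[
E\cap\{|z_1|\ge r_0\}=\varnothing=E\cap\{|z_2|\le s\},\qquad\text{where }0<r_0<r_1,\ \ 0<s<t_1 .
\]
Let $v$ be psh on $P\setminus E$. If $r_0\le r<r_1$, $s<t<t_1$ and $0<\eta'<\eta$, then $v$ is bounded above on $Q\setminus E$, where $Q=\{|z_1|<r,\ |z_2|<t,\ |\zeta|<\eta'\}$.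
\end{lemma}

The faces of $Q$ on which $v$ is not controlled are $|z_2|=t$ and $|\zeta|=\eta'$. We dispose of the second by fixing $\zeta$ and working in a two-dimensional slice. The first is separated from interior points by $h=-\log|z_2|$. This function has a pole at $z_2=0$, so we cut out $|z_2|<s$; on the new face $|z_2|=s$ the function $v$ is controlled by horizontal discs.

\begin{proof}
The compact set $\{|z_1|=r,\ |z_2|\le t,\ |\zeta|\le\eta'\}$ lies in $P\setminus E$ because $r\ge r_0$. Let $M\in\mathbb R$ be an upper bound for $v$ on it. If $|z_2|\le s$ and $|\zeta|\le\eta'$, the closed disc $\{|z_1|\le r\}$ at the level $(z_2,\zeta)$ misses $E$ and $v\le M$ on its boundary, so by (P4)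
\begin{equation}\label{eq:inner}
v\le M\quad\text{on }\{|z_1|\le r,\ |z_2|\le s,\ |\zeta|\le\eta'\}.
\end{equation}

Now let $(z^0,\zeta^0)\in Q$ with $s<|z_2^0|<t$ and $\varphi(z^0,\zeta^0)>-\infty$. In $\mathbb C^2$ put
\begin{gather*}
B=\{|z_1|<r_1,\ 0<|z_2|<t_1\},\qquad C=\{|z_1|\le r,\ s\le|z_2|\le t\},\\
\Sigma=C\cap(\{|z_1|=r\}\cup\{|z_2|=s\}),\qquad\Gamma=C\cap\{|z_2|=t\}.
\end{gather*}
The set $B$ is pseudoconvex: $-\log(r_1^2-|z_1|^2)-\log(t_1^2-|z_2|^2)-\log|z_2|$ is a continuous psh exhaustion, since each term is psh and bounded below on $B$ and one of them tends to $+\infty$ at each boundary point. Moreover $C\setminus(\Sigma\cup\Gamma)=\operatorname{int}C$. The functions $\varphi(\cdot,\zeta^0)$ and $v(\cdot,\zeta^0)$ are psh on $B$ and on $B\setminus E'$, where $E'=\{z\in B:(z,\zeta^0)\in E\}$ is closed in $B$ and contained in $\{\varphi(\cdot,\zeta^0)=-\infty\}$. We have $v(\cdot,\zeta^0)\le M$ on $\Sigma$, by the choice of $M$ where $|z_1|=r$ and by \eqref{eq:inner} where $|z_2|=s$. The function $h=-\log|z_2|$ is psh on $B$, equals $\alpha=-\log t$ on $\Gamma$, and $h(z^0)>\alpha$. Proposition~\ref{prop:key} gives $v(z^0,\zeta^0)\le M$.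

Together with \eqref{eq:inner}, this shows $v\le M$ on $Q\cap\{\varphi>-\infty\}$, hence a.e.\ on the open set $Q\setminus E$ by (P5), and everywhere on it by (P6).
\end{proof}

\subsection{The complement of the singular set is locally Stein}
To prove that an open set $D\subset\mathbb C^n$ is pseudoconvex, we show that $-\log$ of the boundary distance in each direction is psh. A failure of this property produces, after a biholomorphic change of variables, a Hartogs figure inside $D$ whose polydisc is not inside $D$. The link is the following criterion \cite[Theorem~1.6.3]{Hormander}: a usc function $g$ on an open subset of $\mathbb C$ is subharmonic if and only if, for every closed disc $\Delta$ in its domain and every holomorphic polynomial $f$, the inequality $g\le\operatorname{Re}f$ on $\partial\Delta$ implies $g\le\operatorname{Re}f$ on $\Delta$.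

\begin{proof}[Proof of Theorem~\ref{thm:closed}(b)]
Write $S=S_u$. A point outside the closed set $S$ has a coordinate ball $U$ missing $S$, and $U$ is Stein by Lemma~\ref{lem:separate}(ii). Let $p\in S$. Choose a coordinate ball $U$ around $p$, identified with $\{|z|<R\}\subset\mathbb C^n$, carrying a psh function $\varphi\not\equiv-\infty$ with $K\cap U\subset\{\varphi=-\infty\}$. Let $D=U\setminus S$. For a unit vector $w$ and $z\in D$ let
\[
d_w(z)=\sup\{\kappa>0:\ z+\sigma w\in D\text{ for all }\sigma\in\mathbb C\text{ with }|\sigma|<\kappa\}\in(0,\infty).
\]

\emph{Step 1: reduction to $d_w$.} If $\kappa<d_w(z)$, the closed disc $\{z+\sigma w:|\sigma|\le\kappa\}$ is a compact subset of $D$, and so are its small translates. Hence $d_w$ is lower semicontinuous and $-\log d_w$ is usc. Let $d(z)$ be the distance from $z$ to $\mathbb C^n\setminus D$. Then $d\le d_w$ for all $w$, with equality at $z$ when $w$ points from $z$ to a nearest point of the complement; so $-\log d=\sup_w(-\log d_w)$. If each $-\log d_w$ is psh, then the continuous function $-\log d$ is psh by (P3). It is an exhaustion of $D$, because $\{d\ge\kappa\}$ is closed in $\mathbb C^n$ and bounded for each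 $\kappa>0$. Then $D$ is pseudoconvex, and Stein by Lemma~\ref{lem:separate}(ii). So fix $w$ and suppose that $-\log d_w$ is not psh.

\emph{Step 2: the bad disc.} On a line $\{y+\sigma w\}$ parallel to $w$, let $G=\{\sigma:y+\sigma w\in D\}$, a bounded open subset of $\mathbb C$. There $-\log d_w(y+\sigma w)=\sup_{\beta\notin G}(-\log|\sigma-\beta|)$ is a continuous supremum of harmonic functions, hence subharmonic. So subharmonicity fails on a line whose direction $a$ is linearly independent of $w$. The criterion gives a point $z_*$, a radius $r>0$ with $\{z_*+\tau a:|\tau|\le r\}\subset D$, a polynomial $f$ and a number $\tau_0$ with $|\tau_0|<r$ such that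
\begin{equation}\label{eq:bad}
d_w(z_*+\tau a)\ge e^{-\operatorname{Re}f(\tau)}\ \ \text{for }|\tau|=r,\qquad
d_w(z_*+\tau_0a)<e^{-\operatorname{Re}f(\tau_0)} .
\end{equation}

\emph{Step 3: straightening.} We rescale the direction $w$ by $e^{-f(\tau)}$ so that the radii in \eqref{eq:bad} become $1$. Complete $a,w$ to a basis by $e_3,\dots,e_n$ and set
\[
F(\tau,\lambda,\zeta)=z_*+\tau a+\lambda e^{-f(\tau)}w+\sum_{j\ge3}\zeta_je_j .
\]
In the coordinates of this basis, $F-z_*$ is $(\tau,\lambda,\zeta)\mapsto(\tau,\lambda e^{-f(\tau)},\zeta)$, with inverse $(x,y,\zeta)\mapsto(x,ye^{f(x)},\zeta)$. So $F$ is a biholomorphic map of $\mathbb C^n$ onto itself. It has four properties.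
\begin{enumerate}
\item[(i)] $F(\tau,\lambda,0)\in D$ for $|\tau|=r$, $|\lambda|<1$, since $|\lambda e^{-f(\tau)}|<e^{-\operatorname{Re}f(\tau)}\le d_w(z_*+\tau a)$.
\item[(ii)] There is $s\in(0,1)$ with $F(\tau,\lambda,0)\in D$ for $|\tau|\le r$, $|\lambda|\le s$, since the open set $F^{-1}(D)$ contains the compact set $\{|\tau|\le r,\ \lambda=0,\ \zeta=0\}$.
\item[(iii)] There is $\lambda_0$ with $|\lambda_0|<1$ and $F(\tau_0,\lambda_0,0)\notin D$: by \eqref{eq:bad} some $\sigma$ with $|\sigma|<e^{-\operatorname{Re}f(\tau_0)}$ has $z_*+\tau_0a+\sigma w\notin D$, and we put $\lambda_0=\sigma e^{f(\tau_0)}$.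
\item[(iv)] $F(\tau,\lambda,0)\in U$ for $|\tau|\le r$, $|\lambda|<1$: for fixed $\lambda$ the function $\tau\mapsto|F(\tau,\lambda,0)|^2$ is subharmonic, and its maximum on $|\tau|=r$ is less than $R^2$ by (i); apply (P4).
\end{enumerate}
By (ii) and (iii), $|\lambda_0|>s$. By (iii) and (iv), the point $y_0=F(\tau_0,\lambda_0,0)$ lies in $U\setminus D\subset S$.

\emph{Step 4: thickening.} Choose $|\lambda_0|<t<t_1<1$. The compact sets
\[
\{|\tau|=r,\ |\lambda|\le t_1,\ \zeta=0\},\quad\{|\tau|\le r,\ |\lambda|\le s,\ \zeta=0\},\quad\{|\tau|\le r,\ |\lambda|\le t_1,\ \zeta=0\}
\]
lie in the open sets $F^{-1}(D)$, $F^{-1}(D)$, $F^{-1}(U)$, by (i), (ii), (iv). Choose $\eta>0$ with $\eta<r-|\tau_0|$ so small that the $2\eta$-neighborhoods of the three compact sets still lie in the respective open sets. Put $r_0=r-\eta$, $r_1=r+\eta$ and $P=\{|\tau|<r_1,\ |\lambda|<t_1,\ |\zeta|<\eta\}$. Every point of $P\cap\{|\tau|\ge r_0\}$, of $P\cap\{|\lambda|\le s\}$, of $P$ is within $\sqrt2\,\eta$ of the first, second, third compact set. So $F(P)\subset U$, and $F$ maps $P\cap\{|\tau|\ge r_0\}$ and $P\cap\{|\lambda|\le s\}$ into $D$.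

\emph{Step 5: contradiction.} Let $E=P\cap F^{-1}(S)$ and $v=\tilde u\circ F$ on $P\setminus E$. The function $\varphi\circ F$ is psh on $P$, equals $-\infty$ on $E$, and is $\not\equiv-\infty$ by (P5), as $F(P)$ is a nonempty open subset of $U$. By Step~4, $E$ misses $\{|\tau|\ge r_0\}$ and $\{|\lambda|\le s\}$. Lemma~\ref{lem:hartogs} with $\eta'=\eta/2$ bounds $v$ from above on $Q\setminus E$, where $Q=\{|\tau|<r,\ |\lambda|<t,\ |\zeta|<\eta/2\}$ contains $(\tau_0,\lambda_0,0)$. So $\tilde u$ is bounded above on $F(Q)\setminus S$, and $u$ on $F(Q)\setminus K$. Since $F(Q)$ is a neighborhood of $y_0$, this contradicts $y_0\in S$.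
\end{proof}

\subsection{Singular sets in Stein manifolds}
The passage from (b) to a global statement is the theorem of Docquier and Grauert~\cite{DG}: a locally Stein open subset of a Stein manifold is Stein.

\begin{proof}[Proof of Theorem~\ref{thm:closed}(c)]
If $S=S_u$, then $X\setminus S$ is locally Stein in $X$ by (b), hence Stein. Conversely, let $S\subset K$ be closed with $X\setminus S$ Stein. Let $\chi$ be a continuous psh exhaustion of $X\setminus S$ and let $u=\chi|_{X\setminus K}$. Since $\chi$ is continuous, it is bounded near each point of $K\setminus S$, so $S_u\subset S$. Let $p\in S$. As $K$ has empty interior, there are points $y_j\in X\setminus K$ with $y_j\to p$. Each set $\{\chi\le c\}$ is compact, hence closed in $X$, and does not contain $p$; so it contains only finitely many $y_j$. Thus $u(y_j)\to\infty$ and $p\in S_u$. Hence $S_u=S$.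
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:closed}]
By (a), every psh function on $X\setminus K$ extends to $X$ if and only if $S_u=\varnothing$ for all $u$. By (c), the sets $S_u$ are exactly the closed sets $S\subset K$ with $X\setminus S$ Stein.
\end{proof}

For $K=\{z_1=0\}\subset\mathbb C^n$ the complement of $S=K$ is Stein, and $u=-\log|z_1|$ has $S_u=K$. At the other extreme, Corollaries~\ref{cor:answer} and~\ref{cor:closed} together show that in a connected Stein manifold of dimension $\ge2$ the complement of a nonempty compact pluripolar set is never Stein.

\begin{thebibliography}{9}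

\bibitem{DG}
Docquier and Grauert, Math. Ann. \textbf{140} (1960).

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Wang}
Xieping Wang, \emph{On the Ohsawa-Takegoshi $L^2$ extension theorem and removable singularities of plurisubharmonic functions}, arXiv:2304.11007 (2023).

\end{thebibliography}
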